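# Sums of one lattice path, and the box dimension of multi-rotation orbits

## 1. A lattice path with unit steps and the span of its unbounded directions

Start from a path $0=P_0,P_1,P_2,\dots$ in $\mathbb Z_{\ge 0}^k$ in which every step $P_n-P_{n-1}$ is one of the standard basis vectors $e_1,\dots,e_k$. The entries of $P_n$ add up to $n$, so the path goes to infinity, but it may do so in very different ways: along one axis, close to a diagonal, or wandering so that it leaves every strip. Throughout Sections 1–7, $|\cdot|$ is the Euclidean norm.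

**Definition (unbounded directions).** Put
$$\Phi=\{\varphi\in(\mathbb R^k)^*:\ \sup_n|\varphi(P_n)|<\infty\},\qquad U=\bigcap_{\varphi\in\Phi}\ker\varphi,\qquad d=\dim U=k-\dim\Phi .$$

The functional "sum of the entries" takes the value $n$ at $P_n$, so it is not in $\Phi$. Hence $1\le d\le k$.

Three examples with $k=2$. If every step is $e_1$, then $P_n=(n,0)$, $\Phi$ consists of the functionals $(a,b)\mapsto tb$, and $U=\mathbb R e_1$, $d=1$. If the steps alternate $e_1,e_2,e_1,e_2,\dots$, then $P_n=n(\tfrac12,\tfrac12)+O(1)$, $\Phi$ is spanned by $(a,b)\mapsto a-b$, and $U=\mathbb R(1,1)$, $d=1$. Finally, take blocks of doubling length: $2^i$ steps $e_1$, then $2^i$ steps $e_2$, for $i=0,1,2,\dots$. The path passes through $(2^i-1,2^i-1)$ and through $(2^{i+1}-1,2^i-1)$ for every $i$. If $\varphi(a,b)=sa+tb$ is bounded along the path, the first family forces $s+t=0$; then $\varphi$ equals $s2^i$ on the second family, so $s=0$. Here $\Phi=0$ and $d=2$. We call this the doubling path and return to it in Section 5.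

Let $\pi,\pi^\perp$ be the orthogonal projections of $\mathbb R^k$ onto $U$ and $U^\perp$. Two facts say that $U$ is exactly the space along which the path spreads.

**Fact (a).** $c_0:=\sup_n|\pi^\perp P_n|<\infty$. By linear algebra, the functionals vanishing on $U$ are exactly the elements of $\Phi$. If $f_1,\dots,f_{k-d}$ is an orthonormal basis of $U^\perp$, each $\langle f_j,\cdot\rangle$ vanishes on $U$, so it lies in $\Phi$ and is bounded along $(P_n)$. These are the coordinates of $\pi^\perp P_n$.

**Fact (b).** For every $0\ne\varphi\in U$ the sequence $\langle\varphi,\pi P_n\rangle$ is unbounded. Indeed $\langle\varphi,\pi P_n\rangle=\langle\varphi,P_n\rangle$. If this were bounded, $\langle\varphi,\cdot\rangle$ would be in $\Phi$ and so vanish on $U$, but $\langle\varphi,\varphi\rangle>0$.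

The construction on which everything turns is this. Take $d$ points of the path, in the same initial stretch, and add them up. We shall show that such sums fill large regions near $U$ very efficiently: after a shift, every integer point of a large region near $U$ is a sum of $d$ path points plus one of a *bounded number* of fixed vectors, where the bound does not depend on the size of the region. The use of this is to bound from below the size of certain orbit closures on the circle.

## 2. Orbit closures on the circle and the exponent $1/d$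

For a real number $t$ let $\{t\}\in(-0.5,0.5]$ be the difference between $t$ and its closest integer, and let $\|t\|$ be the distance from $t$ to the nearest integer. Real numbers $\alpha_1,\dots,\alpha_k$ are **rationally independent** if they are irrational and $1,\alpha_1,\dots,\alpha_k$ are linearly independent over $\mathbb Q$. Let $\Lambda=\{\alpha_1,\dots,\alpha_k\}$ and $\omega\in\Lambda^{\mathbb N}$. Walk on the circle starting from $0$ and rotating at time $i$ by the $i$-th digit of $\omega$:
$$x_0(\omega)=0,\qquad x_i(\omega)=\{x_{i-1}(\omega)+\omega(i)\}\quad(i\ge1),\qquad E_\omega=\overline{\{x_n(\omega)\}_{n\in\mathbb N}}\subset[-0.5,0.5].$$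

The path behind this is $P_n=$ the vector whose $i$-th entry counts the digits $\alpha_i$ among the first $n$ digits. With $\alpha=(\alpha_1,\dots,\alpha_k)$,
$$x_n\equiv P_n\cdot\alpha\pmod 1 .$$
We write $d(\omega)$ for the number $d$ of Section 1, $\mathbb T=\mathbb R/\mathbb Z$, $E$ for the image of $E_\omega$ in $\mathbb T$ (compact, as a continuous image of a compact set), and $dE=E+\dots+E$ with $d$ summands. Since $E^d$ is compact, $dE$ is closed.

For bounded $F\subset\mathbb R$ let $N(F,r)$ be the least number of intervals of length $r$ that cover $F$. The lower box dimension is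
$$\underline{\dim}_BF=\liminf_{r\to0}\Big(-\frac{\log N(F,r)}{\log r}\Big);$$
the upper one has $\limsup$, and if they agree the common value is $\dim_BF$. The packing dimension is $\dim_PF=\inf\sup_i\overline{\dim}_BF_i$, the infimum over all countable covers $F\subset\bigcup_iF_i$. For instance a countable set has packing dimension $0$ (cover it by its points), even if it is dense in an interval and so has box dimension $1$.

How small can $E_\omega$ be? We may choose the digits as cleverly as we like. The following bounds may be quoted for $k\ge2$ and rationally independent $\alpha_1,\dots,\alpha_k$. Feng and Xiong: for every $\omega$, $\underline{\dim}_BE_\omega\ge1/(k+1)$ if $k\ge3$, and $\underline{\dim}_BE_\omega\ge 1/2$ if $k=2$. Moreover, if all $\alpha_i$ are algebraic, then $\underline{\dim}_BE_\omega\ge1/k$. We use neither of these below. The conjecture, whose source is Han Yu, "Multi-rotations on the unit circle", arXiv:1808.09911 (2018), says that $\underline{\dim}_BE_\omega\ge1/k$ for all $k\ge 2$, all rationally independent $\Lambda$ and all $\omega$. It is true, and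 in a stronger form.

**Theorem A.** Let $k\ge 2$, let $\alpha_1,\dots,\alpha_k$ be rationally independent, let $\omega\in\Lambda^{\mathbb N}$ be arbitrary, and let $d=d(\omega)\in\{1,\dots,k\}$. Then finitely many translates of $dE_\omega$ cover $\mathbb T$. Consequently:

1. There is $c=c(\omega,\Lambda)>0$ with $N(E_\omega,r)\ge c\,r^{-1/d}$ for all $r\in(0,1)$. In particular $\underline{\dim}_BE_\omega\ge1/d\ge1/k$.
2. The $d$-fold sum $dE_\omega$ has nonempty interior in $\mathbb T$, and $\dim_PE_\omega\ge1/d\ge1/k$.
3. If $P_n=n\theta+O(1)$ for some $\theta\in\mathbb R^k$ (equivalently $d=1$), then $E_\omega$ has nonempty interior.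

(In the theorem $dE_\omega$ means the set $dE\subset\mathbb T$.)

**Theorem B.** Let $k\ge2$ and suppose the rationally independent numbers $\alpha_1,\dots,\alpha_k$ satisfy
$$(*)\qquad \forall\varepsilon>0\ \exists c_\varepsilon>0:\quad \|p\cdot\alpha\|\ge c_\varepsilon|p|_\infty^{-k-\varepsilon}\quad\text{for all }p\in\mathbb Z^k\setminus\{0\}.$$
Then there is $\omega\in\Lambda^{\mathbb N}$ such that $\dim_BE_\omega$ exists and equals $1/k$.

Condition $(*)$ holds in two large classes.

*Algebraic numbers.* By W. M. Schmidt's theorem (Acta Math. 125 (1970)), if $1,\alpha_1,\dots,\alpha_k$ are algebraic and linearly independent over $\mathbb Q$, then for each $\varepsilon>0$ only finitely many $p\ne0$ have $\|p\cdot\alpha\|<|p|_\infty^{-k-\varepsilon}$. For these finitely many $p$ we have $\|p\cdot\alpha\|>0$ by independence, so a positive $c_\varepsilon$ exists.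

*Almost every $\alpha$.* The condition depends only on $\alpha$ mod $\mathbb Z^k$. If $\alpha$ is uniform in $[0,1)^k$ and $p\ne0$, then $p\cdot\alpha$ mod $1$ is uniform, so $\|p\cdot\alpha\|<|p|_\infty^{-k-\varepsilon}$ has probability at most $2|p|_\infty^{-k-\varepsilon}$. The number of $p$ with $|p|_\infty=M$ is $O(M^{k-1})$, so $\sum_{p\ne0}2|p|_\infty^{-k-\varepsilon}<\infty$. By Borel–Cantelli, for almost every $\alpha$ and every $\varepsilon\in\{1,\frac12,\frac13,\dots\}$ there are finitely many exceptions, and almost every $\alpha$ is rationally independent, so again $c_\varepsilon>0$ exists. Smaller $\varepsilon$ gives a stronger bound, so all $\varepsilon>0$ are covered.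

So $1/k$ is attained, with existing box dimension, for every rationally independent algebraic $\Lambda$ and for almost every $\Lambda$. Whether it is attained for every $\Lambda$ is not determined here.

## 3. Separated orbit points, and sumsets in their place

Look first at the simplest sequences. If $\omega$ is constant equal to $\alpha_1$, then $x_n\equiv n\alpha_1$ is dense and $E_\omega=[-0.5,0.5]$. If $\omega=\alpha_1\alpha_2\alpha_1\alpha_2\cdots$, then already $x_{2n}\equiv n(\alpha_1+\alpha_2)$ is dense, and again $E_\omega$ is everything. For the doubling path, $\omega$ contains arbitrarily long runs of $\alpha_1$. A run of $L$ rotations by $\alpha_1$ is $\eta$-dense in $\mathbb T$, from any starting point, once $L\ge L(\eta)$; so $E_\omega$ is everything once more. Small orbit closures need cleverly mixed digits.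

**The separation argument.** Here is what a sensible person tries first. Suppose $(*)$ holds. For $0\le l<m\le n$ the vector $P_m-P_l$ is nonzero (its entries sum to $m-l$) and has sup norm at most $n$. Hence
$$\|x_m-x_l\|=\|(P_m-P_l)\cdot\alpha\|\ge c_\varepsilon n^{-k-\varepsilon}.$$
So $x_1,\dots,x_n$ are $n$ points at mutual distance at least $c_\varepsilon n^{-k-\varepsilon}$, and an interval of length $r<c_\varepsilon n^{-k-\varepsilon}$ contains at most one of them. Thus $N(E_\omega,r)\ge n$ for such $r$. Given small $r$, choose $n$ as large as allowed, so that $n$ is comparable to $r^{-1/(k+\varepsilon)}$. This gives $\underline{\dim}_BE_\omega\ge1/(k+\varepsilon)$ for every $\varepsilon$, hence $\ge1/k$. With Schmidt's theorem this yields the bound $1/k$ for algebraic $\Lambda$.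

**Where it stops.** The argument needs a lower bound for $\|p\cdot\alpha\|$, and for general $\Lambda$ there is none. Take $\alpha_1=\sum_{j\ge1}10^{-j!}$ and any $\alpha_2\notin\mathbb Q+\mathbb Q\alpha_1$. Then $1,\alpha_1,\alpha_2$ are independent over $\mathbb Q$, because the decimal expansion of $\alpha_1$ is not eventually periodic. For $q=10^{j!}$ we get $0<\|q\alpha_1\|\le2\cdot10^{j!-(j+1)!}=2q^{-j}$. So if $\omega$ is constant equal to $\alpha_1$, then $x_{1}$ and $x_{1+q}$ are within $2q^{-j}$ of each other, and no power of $n$ bounds the separation from below. The conclusion is still true here, since $E_\omega=[-0.5,0.5]$. Separation of the orbit points is simply the wrong thing to measure.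

**What replaces it.** Suppose that
$$\mathbb T=\bigcup_{j=1}^J(dE+\sigma_j)\tag{1}$$
for some $\sigma_1,\dots,\sigma_J\in\mathbb T$. If $E_\omega$ is covered by $N$ intervals of length $r$, then $dE$ is covered by $N^d$ arcs of length $dr$, and comparing Lebesgue measures in (1) gives $1\le J\,N^d\,d\,r$. So $N\ge(Jdr)^{-1/d}$. No Diophantine property of $\alpha$ enters, and the exponent is $1/d$. The task is therefore to prove (1). Its left side is a statement about $p\cdot\alpha$ for sufficiently many $p\in\mathbb Z^k$; its right side is a statement about sums of $d$ path points. Section 4 treats the left side, Section 5 the right side.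

## 4. Integer points near $U$ and their density on the circle

Sums of path points stay at bounded distance from $U$ by Fact (a). So we can only hope to reach integer points near $U$. The next lemma says that these are enough.

We use the structure of closed subgroups of $\mathbb R^M$: a closed subgroup $H$ contains a linear subspace $V$ such that, for a complement $W$ of $V$, $H=V\oplus(H\cap W)$ with $H\cap W$ discrete. If $h=v+w\in H$ is small enough, then $w\in H\cap W$ is small, hence $0$. So *all sufficiently small elements of $H$ lie in $V$*.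

**Lemma 2.** Let $\alpha_1,\dots,\alpha_k$ be rationally independent, let $U\subset\mathbb R^k$ be a subspace with $\dim U\ge1$, and let $\pi^\perp$ be the orthogonal projection to $U^\perp$. There is $c_1>0$ such that $\{p\cdot\alpha\bmod1:\ p\in\mathbb Z^k,\ |\pi^\perp p|\le c_1\}$ is dense in $\mathbb T$.

An example before the proof. Let $k=2$, $U=\mathbb R(1,1)$. The points $(m,m)$ lie on $U$ and $(m,m)\cdot\alpha=m(\alpha_1+\alpha_2)$ is dense mod $1$. For an irrational line $U$ there need be no nonzero integer points on $U$, and then we must work with integer points near $U$.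

*Proof.* Let $H$ be the closure in $U^\perp\times\mathbb R$ of the group $\{(\pi^\perp p,\,p\cdot\alpha-n):p\in\mathbb Z^k,\,n\in\mathbb Z\}$, and let $V\subset H$ be the subspace just described. (In the example, $\pi^\perp p$ has coordinate $(p_1-p_2)/\sqrt2$; for each fixed value $j$ of $p_1-p_2$ the second coordinates $j\alpha_1+p_2(\alpha_1+\alpha_2)-n$ are dense in $\mathbb R$, so $H=\tfrac1{\sqrt2}\mathbb Z\times\mathbb R$ and $V=\{0\}\times\mathbb R$.)

First we find a vector in $V$ with nonzero last coordinate. Every point of $U$ is within $\sqrt k/2$ of some $p\in\mathbb Z^k$, and such $p$ has $|\pi^\perp p|\le\sqrt k/2$. As $U$ is unbounded, there are infinitely many $p\in\mathbb Z^k$ with $|\pi^\perp p|\le\sqrt k$. Their images $(\pi^\perp p,\,p\cdot\alpha\bmod1)$ lie in a compact subset of $U^\perp\times\mathbb T$. So for every $\eta>0$ there are two distinct such points $p,p'$ and $n\in\mathbb Z$ for which $v=p-p'\neq0$ satisfies $|\pi^\perp v|<\eta$ and $|v\cdot\alpha-n|<\eta$. For $\eta$ small, $(\pi^\perp v,\,v\cdot\alpha-n)\in V$. Since $v\ne0$, rational independence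 gives $v\cdot\alpha-n\ne0$.

Dividing by this number, $V$ contains a vector $(y,1)$ with $y\in U^\perp$. Hence $(sy,s)\in V\subset H$ for all $s\in[0,1]$. By definition of $H$, for each $s\in[0,1]$ and each $\eta\in(0,1)$ there are $p\in\mathbb Z^k$, $n\in\mathbb Z$ with $|\pi^\perp p-sy|<\eta$ and $|p\cdot\alpha-n-s|<\eta$. Then $|\pi^\perp p|\le|y|+1$ and $p\cdot\alpha$ mod $1$ is within $\eta$ of $s$. So $c_1=|y|+1$ works. $\square$

**The case $d=1$ by hand.** Suppose $|P_n-n\theta|\le C$ for all $n$. Then $\theta\ne0$ and $U=\mathbb R\theta$ (the functionals vanishing at $\theta$ are all in $\Phi$, and $d\ge1$). Let $c_1$ be as in Lemma 2. Fix $R>0$ and let $p'\in\mathbb Z^k$ with $|\pi^\perp p'|\le c_1$ and $|p'|\le R$. Write $\pi p'=t\theta$, so $|t|\le R/|\theta|$. The number $t$ may be negative, and the path only follows the positive half-line; so we shift. Fix an integer $N\ge R/|\theta|+1$ and put $p=p'+P_N$, which is within $c_1+C$ of $(N+t)\theta$, where $N+t\ge1$. With $n=\lfloor N+t\rfloor\ge1$ we get $|p-P_n|\le c_1+2C+|\theta|$. So $p-P_n$ lies in a finite set $F$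 that does not depend on $R$, and
$$p'\cdot\alpha\equiv x_n+f\cdot\alpha-x_N\pmod1,\qquad f\in F .$$
Thus all these $p'\cdot\alpha$ lie in $\bigcup_{f\in F}(E+f\cdot\alpha-x_N)$: a number $|F|$ of translates of $E$ that does not grow with $R$, although the translates do move with $R$ through $x_N$. Now let $R\to\infty$ along a sequence for which $x_N$ converges in $\mathbb T$, to $\sigma$ say. Each fixed $p'$ with $|\pi^\perp p'|\le c_1$ belongs to $E+f\cdot\alpha-x_N$ for a fixed $f$ and infinitely many $R$, hence, $E$ being closed, to $E+f\cdot\alpha-\sigma$ in the sense that $p'\cdot\alpha$ mod $1$ is there. The closed set $\bigcup_f(E+f\cdot\alpha-\sigma)$ contains the dense set of Lemma 2, so it is $\mathbb T$. This is (1) for $d=1$.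

For $d\ge2$ one path point cannot reach all integer points near $U$. We use $d$ of them, and what we need to keep is exactly what made the limit work: *a number of translates independent of $R$*.

## 5. Filling a parallelepiped with $d$ arcs of the path

If $h:[0,1]\to\mathbb R$ is continuous with $h(0)=0$, $h(1)=w\neq 0$, then every $u\in\mathbb R$ is $h(s)+mw$ with $s\in[0,1]$, $m\in\mathbb Z$: choose $m$ with $u-mw$ between $0$ and $w$ and use the intermediate value theorem. The same is true with $d$ curves in dimension $d$, however crooked they are.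

**Lemma 1.** Let $w_1,\dots,w_d$ be a basis of a real vector space $U$, and let $h_i:[0,1]\to U$ be continuous with $h_i(0)=0$, $h_i(1)=w_i$. Then for every $u\in U$ there are $s\in[0,1]^d$ and $m\in\mathbb Z^d$ with $u=\sum_ih_i(s_i)+\sum_im_iw_i$.

*Proof.* Because $h_i(0)=0$ and $h_i(1)=w_i$, the rule $h_i(s+1)=h_i(s)+w_i$ extends $h_i$ to a continuous map on $\mathbb R$. Identify $U$ with $\mathbb R^d$ so that $w_i$ becomes the $i$-th basis vector, and put $H(s)=\sum_ih_i(s_i)$ for $s\in\mathbb R^d$. The map $s\mapsto H(s)-s$ is continuous and $\mathbb Z^d$-periodic, hence bounded, by $C$ say. Given $u$, the map $s\mapsto u-(H(s)-s)$ is continuous and sends the closed ball of radius $C$ around $u$ into itself. By Brouwer's theorem it has a fixed point $s$, and this means $H(s)=u$. Write $s=s'+m$ with $s'\in[0,1)^d$ and $m\in\mathbb Z^d$. Then $u=H(s'+m)=\sum_ih_i(s_i')+\sum_im_iw_i$. $\square$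

We shall apply this to pieces of the path: if $w_i$ is the projection to $U$ of a difference $P_{b_i}-P_{a_i}$, let $h_i$ follow the projected path from time $a_i$ to time $b_i$. Each $m\in\mathbb Z^d$ that occurs costs a separate translate of $dE$, so we must bound the $m$ that are needed. This depends on the choice of the $w_i$.

**A bad choice.** Take the doubling path ($k=d=2$) and $N=2^i$, $i\ge1$. The path goes through $(N-1,N-1)$, then through $(2N-1,N-1)$, then $(2N-1,2N-2)$, then $(2N-1,2N-1)$. So $(N,0)$, $(N,N-1)$, $(N,N)$ are differences of path points. Choose $w_1=(N,N)$, $w_2=(N,N-1)$: independent and long. But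
$$(N,0)=(1-N)\,w_1+N\,w_2,$$
so a displacement along the path has coefficients of size $N$, and Lemma 1 gives no control on $m$ better than size $N$. Moreover the parallelogram spanned by $w_1,w_2$ has area $N$ and a side of length $N\sqrt2$, hence width at most $1/\sqrt2$, so it contains no large disk. As $N\to\infty$ the number of translates grows and the limit of Section 4 breaks down.

**The right choice.** Among all differences, take $w_1,\dots,w_d$ with $|\det(w_1,\dots,w_d)|$ *maximal*. By Cramer's rule the coefficients of a difference $z$ are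
$$c_i=\frac{\det(w_1,\dots,w_{i-1},z,w_{i+1},\dots,w_d)}{\det(w_1,\dots,w_d)},\qquad\text{so } |c_i|\le1. \tag{2}$$
This one choice cures both defects: it bounds the $m_i$ in terms of $d$ only, and it makes the parallelepiped as thick as the set of differences.

## 6. Finitely many translates of $dE$ cover the circle

We now prove (1) for every $\omega$. Let $c_0$ be as in Fact (a) and $c_1$ as in Lemma 2 for the space $U$ of Section 1. Fix $R>\sqrt k$.

**Step 1: a parallelepiped in $U$ that contains a ball of radius $R$.** Its edges must be differences of projected path points. Put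
$$K_n=\{\pi P_m:1\le m\le n\},\qquad h_n(\varphi)=\max_{z\in K_n-K_n}\langle\varphi,z\rangle\quad(\varphi\in U,\ |\varphi|=1).$$
Each $h_n$ is continuous, $h_n\le h_{n+1}$, and $h_n(\varphi)\to\infty$ for each $\varphi$ by Fact (b), because $h_n(\varphi)$ is the difference between the largest and the smallest of $\langle\varphi,\pi P_m\rangle$, $1\le m\le n$. The sets $\{\varphi:h_n(\varphi)\le2R\}$ are compact, decrease with $n$, and have empty intersection, so one of them is empty. Fix $n$ from now on with $h_n>2R$ on the whole unit sphere of $U$. Then $K_n-K_n$ spans $U$, since a unit vector $\varphi$ orthogonal to it would have $h_n(\varphi)=0$.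

Choose $w_1,\dots,w_d$ in the finite set $K_n-K_n$ maximizing $|\det(w_1,\dots,w_d)|$ (computed in some fixed basis of $U$); the maximum is positive. Write $w_i=\pi(P_{b_i}-P_{a_i})$ with $1\le a_i,b_i\le n$. By (2), every $z\in K_n-K_n$ is $\sum c_iw_i$ with $|c_i|\le1$. The coefficients depend linearly on $z$, so the same holds for every $z\in\operatorname{conv}(K_n-K_n)$.

Let $Q=\{\sum c_iw_i:c_i\in[0,1]\}$, with center $z_R=\frac12\sum w_i$, so that $Q-z_R=\{\sum c_iw_i:|c_i|\le\frac12\}$. For a unit vector $\varphi\in U$,
$$\max_{z\in Q-z_R}\langle\varphi,z\rangle=\tfrac12\sum_i|\langle\varphi,w_i\rangle|\ \ge\ \tfrac12\max_{z\in K_n-K_n}\langle\varphi,z\rangle\ >\ R,$$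
where the middle inequality uses $z=\sum c_iw_i$ with $|c_i|\le1$. If some $x\in U$ with $|x|\le R$ were not in the compact convex set $Q-z_R$, a separating unit vector $\varphi\in U$ would give $\langle\varphi,x\rangle>\max_{Q-z_R}\langle\varphi,\cdot\rangle>R$, which is impossible. So
$$\{u\in U:\ |u-z_R|\le R\}\subset Q. \tag{3}$$

**Step 2: every point of $Q$ is a sum of $d$ path displacements plus a bounded combination of the $w_i$.** Let $\gamma:[1,n]\to U$ be the piecewise linear interpolation of $m\mapsto\pi P_m$. Since $|P_{m+1}-P_m|=1$, we have $|\gamma(t)-\gamma(\lfloor t\rfloor)|\le1$. Also $\gamma(t)\in\operatorname{conv}K_n$, so $\gamma(t)-\gamma(s)\in\operatorname{conv}K_n-\operatorname{conv}K_n=\operatorname{conv}(K_n-K_n)$. Put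
$$h_i(s)=\gamma(a_i+s(b_i-a_i))-\gamma(a_i),\qquad h_i(0)=0,\quad h_i(1)=w_i .$$
By Lemma 1 every $u\in Q$ can be written
$$u=\sum_{i=1}^d\big(\gamma(t_i)-\gamma(a_i)\big)+\sum_{i=1}^dm_iw_i,\qquad t_i\in[1,n],\ m\in\mathbb Z^d. \tag{4}$$
In the basis $(w_i)$, each $\gamma(t_i)-\gamma(a_i)$ has coefficients in $[-1,1]$ by Step 1, so the first sum has coefficients in $[-d,d]$, while $u$ has coefficients in $[0,1]$. Hence
$$m\in\mathcal M:=\{-d-1,\dots,d+1\}^d,$$
and $|\mathcal M|$ does not depend on $R$.

**Step 3: from $U$ to integer points.** The aim is to place $p'\cdot\alpha$, for all $p'$ near $U$ up to size about $R$, in a bounded number of translates of $dE$. Choose $g\in\mathbb Z^k$ with $|g-z_R|\le\sqrt k/2$. Let $p'\in\mathbb Z^k$ with $|\pi^\perp p'|\le c_1$ and $|p'|\le R-\sqrt k$, and put $p=p'+g$. Then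
$$|\pi p-z_R|\le|\pi p'|+|\pi(g-z_R)|\le R-\sqrt k+\tfrac{\sqrt k}2\le R,$$
so $\pi p\in Q$ by (3). Since $\pi^\perp z_R=0$, also $|\pi^\perp p|\le c_1+|\pi^\perp(g-z_R)|\le c_1+\sqrt k$.

Apply (4) to $u=\pi p$. Let $n_i=\lfloor t_i\rfloor\in\{1,\dots,n\}$ and
$$q=\sum_i(P_{n_i}-P_{a_i})+\sum_im_i(P_{b_i}-P_{a_i})\in\mathbb Z^k .$$
As $\pi q=\sum_i(\gamma(n_i)-\gamma(a_i))+\sum_im_iw_i$, subtraction from (4) gives $|\pi(p-q)|=|\sum_i(\gamma(t_i)-\gamma(n_i))|\le d$. By Fact (a), $|\pi^\perp q|\le2dc_0+2d(d+1)c_0$. So $p-q$ lies in
$$F=\{f\in\mathbb Z^k:\ |f|\le d+c_1+\sqrt k+2dc_0+2d(d+1)c_0\},$$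
a finite set *independent of $R$*. With $f=p-q$ we have $p'=q+f-g$, and since $P_{n_i}\cdot\alpha\equiv x_{n_i}$,
$$p'\cdot\alpha\equiv\sum_{i=1}^dx_{n_i}+\tau_{R,m}+f\cdot\alpha\pmod1,\qquad f\in F,\ m\in\mathcal M,$$
where
$$\tau_{R,m}=-g\cdot\alpha-\sum_iP_{a_i}\cdot\alpha+\sum_im_i(P_{b_i}-P_{a_i})\cdot\alpha$$
depends only on $R$ and $m$, because $n$, $a_i$, $b_i$, $g$ were chosen once for the given $R$. The sum $\sum x_{n_i}$ lies in $dE$. Put $J=|\mathcal M||F|$, which does not depend on $R$, and list the numbers $\tau_{R,m}+f\cdot\alpha$ mod $1$ as $\sigma_{R,1},\dots,\sigma_{R,J}$. We have shown, as subsets of $\mathbb T$,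
$$\{p'\cdot\alpha:\ p'\in\mathbb Z^k,\ |\pi^\perp p'|\le c_1,\ |p'|\le R-\sqrt k\}\ \subset\ \bigcup_{j=1}^J(dE+\sigma_{R,j}). \tag{5}$$

**Step 4: removing the bound on $|p'|$ by compactness.** By compactness of $\mathbb T^J$, let $R\to\infty$ along a sequence such that $\sigma_{R,j}\to\sigma_j$ for all $j\le J$. Fix $p'\in\mathbb Z^k$ with $|\pi^\perp p'|\le c_1$. For every large $R$ in the sequence, (5) gives some $j$ with $p'\cdot\alpha-\sigma_{R,j}\in dE$, and some fixed $j$ occurs for infinitely many $R$. As $dE$ is closed, $p'\cdot\alpha-\sigma_j\in dE$. So the closed set $\bigcup_{j\le J}(dE+\sigma_j)$ contains the set of Lemma 2, which is dense. Hence it equals $\mathbb T$, and this is (1):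
$$\mathbb T=\bigcup_{j=1}^J(dE+\sigma_j).$$

## 7. Covering numbers, interior and packing dimension

It remains to draw the three conclusions of Theorem A from (1).

**Conclusion 1: covering numbers.** As computed in Section 3, (1) gives $1\le JN^d\,d\,r$ with $N=N(E_\omega,r)$, that is,
$$N(E_\omega,r)\ge(Jd)^{-1/d}\,r^{-1/d}\qquad(0<r<1).$$
Taking logarithms and dividing by $-\log r$, $\underline{\dim}_BE_\omega\ge1/d\ge1/k$. This proves the conjecture.

**Conclusion 2: interior of $dE$ and packing dimension.** By (1), $\mathbb T$ is a finite union of closed translates of $dE$. By Baire's theorem one of them has nonempty interior, hence so does $dE$. For the packing dimension we show $\dim_PE_\omega\ge1/d$. Suppose $\dim_PE_\omega<1/d$. Then $E_\omega\subset\bigcup_iF_i$ with countably many $F_i\subset[-0.5,0.5]$ and $\overline{\dim}_BF_i\le s$ for all $i$, where $s<1/d$. (This is the case needed of Tricot's product inequality.) The set $dE$ is covered by the countably many sets $F_{i_1}+\dots+F_{i_d}$ mod $1$. Such a set is covered by $\prod_lN(F_{i_l},r)$ arcs of length $dr$, and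 for each $s'\in(s,1/d)$ this number is at most $r^{-ds'}$ for small $r$. So its Lebesgue outer measure is at most $d\,r^{1-ds'}\to0$. Then $dE$ would have measure zero, but it has interior, a contradiction.

**Conclusion 3: the case $d=1$.** First the equivalence. If $P_n=n\theta+O(1)$, every functional vanishing at $\theta$ is in $\Phi$, so $\dim\Phi\ge k-1$ and $d\le1$, i.e. $d=1$. Conversely, let $d=1$ and $U=\mathbb R\theta'$. By Fact (a), $P_n=t_n\theta'+O(1)$ for some real $t_n$. Summing entries, $n=t_n\sum_i\theta_i'+O(1)$. So $\sum_i\theta'_i\ne0$, $t_n=n/\sum_i\theta_i'+O(1)$, and $P_n=n\theta+O(1)$ with $\theta=\theta'/\sum_i\theta'_i$. Now if $d=1$, Conclusion 2 says that $E$ itself contains an open arc, and after shrinking, an open arc avoiding the point $\frac12$ mod $1$. The map $[-0.5,0.5]\to\mathbb T$ is one-to-one except that it identifies the two endpoints, so this arc comes from an open interval contained in $E_\omega$. This completes the proof of Theorem A. $\blacksquare$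

## 8. Unimodular lattices $\Lambda_T$ and an orbit of box dimension $1/k$

We prove Theorem B. Theorem A gives $\underline{\dim}_BE_\omega\ge1/k$ for every $\omega$, so it suffices to construct $\omega$ with upper box dimension at most $1/k$. In this section $|\cdot|$ is the sup norm.

At scale $T^{-k}$ we want to see only about $T$ orbit points. A word with about $T$ digits that translates the circle by only about $T^{-k}$ is a good building block, but repeating a single word forever is not allowed: then $P_n=n\theta+O(1)$, and $E_\omega$ has interior by Theorem A. The small drift of the word adds up. So we use a modest supply of almost returning words at each level $T_j$, and build the words of level $j+1$ by concatenating words of level $j$ in such an order that *all* partial concatenations almost return.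

For $v=(p,n)\in\mathbb Z^k\times\mathbb Z$ put $\ell(v)=p\cdot\alpha-n$, and for $T\ge1$
$$\iota_T(v)=\big(p/T,\ T^k\ell(v)\big)\in\mathbb R^{k+1},\qquad\Lambda_T=\iota_T(\mathbb Z^{k+1}).$$
This linear map has determinant $\pm T^{-k}T^k=\pm1$, so $\Lambda_T$ is a lattice of covolume $1$. A lattice point of bounded norm is a $p$ of size $O(T)$ with $p\cdot\alpha$ within $O(T^{-k})$ of an integer.

Recall that the successive minima $\lambda_1\le\dots\le\lambda_M$ of a lattice in $\mathbb R^M$ are the least radii for which the closed cube $\{|x|\le\lambda_i\}$ contains $i$ linearly independent lattice vectors, and the covering radius is the largest distance from a point of $\mathbb R^M$ to the lattice. For the lattice generated by $(1/a,0)$ and $(0,a)$ with $a\ge1$ these are $\lambda_1=1/a$, $\lambda_2=a$, and the covering radius in the sup norm is $a/2$: a short vector forces a large hole. Condition $(*)$ excludes very short vectors in $\Lambda_T$.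

**Step 1: the covering radius of $\Lambda_T$ is $T^{o(1)}$.** This lets us find lattice points near any prescribed place. Let $\varepsilon>0$, take $c_\varepsilon\le1$ in $(*)$, and let $(p,n)\ne0$. If $p=0$, then $|\iota_T(p,n)|=T^k|n|\ge1$. If $|p|>T$, then $|\iota_T(p,n)|\ge1$. If $0<|p|\le T$, then $T^k|\ell(p,n)|\ge T^kc_\varepsilon|p|^{-k-\varepsilon}\ge c_\varepsilon T^{-\varepsilon}$. So $\lambda_1\ge c_\varepsilon T^{-\varepsilon}$. Minkowski's second theorem for the cube (volume $2^{k+1}$) gives $\lambda_1\cdots\lambda_{k+1}\le1$, whence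
$$\lambda_{k+1}\le\lambda_1^{-k}\le c_\varepsilon^{-k}T^{k\varepsilon}.$$
Let $b_1,\dots,b_{k+1}$ be independent lattice vectors with $|b_i|=\lambda_i$. Writing a point as $\sum t_ib_i$ and rounding each $t_i$ to a nearest integer, we see that every point of $\mathbb R^{k+1}$ is within $\frac12\sum\lambda_i\le\frac{k+1}2\lambda_{k+1}$ of $\Lambda_T$. Using this with $\varepsilon/k$ in place of $\varepsilon$, we obtain constants $C_\varepsilon\ge1$ such that the covering radius of $\Lambda_T$ is at most $C_\varepsilon T^\varepsilon$ for all $T\ge1$ and $\varepsilon\in\{1,\frac12,\frac13,\dots\}$. Put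
$$\rho(T)=\inf_{i\ge1}C_{1/i}\,T^{1/i}.$$
Then $\rho\ge1$; $\rho$ is nondecreasing; $\rho(T)=T^{o(1)}$, because $\rho(T)\le C_{1/i}T^{1/i}$ for each $i$; and $\rho(\lambda T)\le\lambda\rho(T)$ for $\lambda\ge1$, because $\lambda^{1/i}\le\lambda$. Each point of $\mathbb R^{k+1}$ has a nearest point in $\Lambda_T$, at distance at most $C_{1/i}T^{1/i}$ for every $i$, hence at distance at most $\rho(T)$.

**Step 2: the levels and the sets $S_j$ of almost returning vectors.** This step fixes the scales and counts the vectors that will become words. For $j\ge1$ let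
$$T_j=2^{j^2},\qquad\lambda_j=T_{j+1}/T_j=2^{2j+1}\ge8,\qquad\rho_j=\rho(T_j),\qquad e_j=2^{-j-2},$$
(from now on $\lambda_j$ has this meaning) and let $R_j$ be the smallest power of $2$ with $R_j\ge2^{j+4}\rho_j$. Since $2^j=T_j^{1/j}$, the quantities $\rho_j$, $R_j$, $2^j$ are all $T_j^{o(1)}$; also $R_{j+1}\ge R_j$. As $\rho_{j+1}\le\lambda_j\rho_j$ and $k\ge2$,
$$\rho_{j+1}\lambda_j^{-k}\le\rho_j\lambda_j^{1-k}\le\rho_j/8. \tag{6}$$
Note also $e_jR_j\ge4\rho_j$. With $\mathbf 1=(1,\dots,1)\in\mathbb R^k$ let
$$S_j=\{v=(p,n)\in\mathbb Z^{k+1}:\ |p/T_j-R_j\mathbf 1|\le e_jR_j,\ \ |T_j^k\ell(v)|\le3\rho_j\}.$$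

The set $S_j$ is nonempty: some lattice point is within $\rho_j\le e_jR_j$ of $(R_j\mathbf 1,0)$. If $(p,n)\in S_j$, the entries of $p$ lie between $(1-e_j)R_jT_j>0$ and $(1+e_j)R_jT_j\le2R_jT_j$, so they are positive with sum at most $2kR_jT_j$.

Moreover $|S_j|\le(4R_j)^{k+1}$. To see this, let $C=[-\rho_j,\rho_j]^{k+1}$. By Step 1, $C$ meets every coset of $\Lambda_{T_j}$, in finitely many points. Let $D$ be the set of $x\in C$ that are lexicographically smallest in $(x+\Lambda_{T_j})\cap C$. It is $C$ minus the finitely many nonempty sets $C\cap(C-b)$ with $b\in\Lambda_{T_j}$ lexicographically negative, so it is Borel, and it contains exactly one point of each coset. So $D$ is a fundamental domain and has volume $1$. The translates $D+\iota_{T_j}(v)$, $v\in S_j$, are disjoint. They lie in the cube of sup-radius $2R_j$ around $(R_j\mathbf 1,0)$, because $e_jR_j+\rho_j\le2R_j$ and $3\rho_j+\rho_j\le2R_j$. Comparing volumes gives the bound.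

**Step 3: splitting a vector of level $j+1$ into vectors of level $j$ with small partial sums.** This is the rule by which words will be concatenated.

**Claim.** Every $v'\in S_{j+1}$ can be written $v'=v_1+\dots+v_m$ with $v_i\in S_j$ and $|\ell(v_1+\dots+v_i)|\le4\rho_jT_j^{-k}$ for $0\le i\le m$.

*Proof.* The idea is to follow the segment from $0$ to $v'$, seen in $\Lambda_{T_j}$, by lattice points. Let $w=\iota_{T_j}(v')=(w_p,w_h)$ and $m=\lambda_jR_{j+1}/R_j$, which is a power of $2$ and $\ge\lambda_j\ge8$. Since $p'/T_j=\lambda_jp'/T_{j+1}$ and $T_j^k=\lambda_j^{-k}T_{j+1}^k$, the condition $v'\in S_{j+1}$ says, using $\lambda_jR_{j+1}=mR_j$ and (6),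
$$|w_p-mR_j\mathbf 1|\le e_{j+1}mR_j,\qquad|w_h|\le3\rho_{j+1}\lambda_j^{-k}\le\rho_j .$$
Let $y_0=0$, $y_m=v'$, and for $0<i<m$ choose $y_i\in\mathbb Z^{k+1}$ with $|\iota_{T_j}(y_i)-\frac imw|\le\rho_j$, which is possible by Step 1. Put $v_i=y_i-y_{i-1}$. Then $v_1+\dots+v_i=y_i$, and $|\iota_{T_j}(v_i)-w/m|\le2\rho_j$. The first $k$ coordinates of $\iota_{T_j}(v_i)$ are within
$$e_{j+1}R_j+2\rho_j\le(2^{-j-3}+2^{-j-3})R_j=e_jR_j$$
of $R_j\mathbf 1$, because $R_j\ge2^{j+4}\rho_j$. The last coordinate is at most $\rho_j/m+2\rho_j\le3\rho_j$ in absolute value. So $v_i\in S_j$. Finally $T_j^k|\ell(y_i)|\le|w_h|+\rho_j\le4\rho_j$. $\square$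

**Step 4: words and the sequence $\omega$.** For $v=(p,n)\in S_1$ let $W^{(1)}_v$ be any word in which $\alpha_i$ occurs exactly $p_i$ times. For $v'\in S_{j+1}$ fix a decomposition as in the Claim and let
$$W^{(j+1)}_{v'}=W^{(j)}_{v_1}W^{(j)}_{v_2}\cdots W^{(j)}_{v_m}.$$
By induction, for $v=(p,n)\in S_j$ the word $W_v^{(j)}$ contains $\alpha_i$ exactly $p_i$ times. So it has length at most $2kR_jT_j$, and following it translates a point of $\mathbb T$ by $p\cdot\alpha\equiv\ell(v)$. Choose any $v^{(j)}\in S_j$ for each $j\ge1$ and let
$$\omega=W^{(1)}_{v^{(1)}}W^{(2)}_{v^{(2)}}W^{(3)}_{v^{(3)}}\cdots .$$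

**Step 5: where the orbit is at scale $\delta_j$.** We show that level-$j$ words always start near the same point. Fix $j$ and let $s_j=\sum_{i<j}\ell(v^{(i)})$. From $W^{(j)}_{v^{(j)}}$ onward, $\omega$ is a concatenation of level-$j$ words $W^{(j)}_v$, $v\in S_j$. Consider such a word inside $W^{(i)}_{v^{(i)}}$, $i\ge j$. The orbit point at its beginning is, mod $1$, the sum of $s_j$, of the full displacements $\ell(v^{(i')})$ for $j\le i'<i$, and, for each level $l=i-1,i-2,\dots,j$, of one partial sum $\ell(v_1+\dots+v_r)$ from the decomposition of a vector of $S_{l+1}$ into vectors of $S_l$. So it is $s_j$ plus an error of absolute value at most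
$$\sum_{j\le i'<i}|\ell(v^{(i')})|+\sum_{j\le l<i}4\rho_lT_l^{-k}\ \le\ 7\sum_{l\ge j}\rho_lT_l^{-k}\ \le\ 8\rho_jT_j^{-k}=:\delta_j .$$
Here $|\ell(v^{(l)})|\le3\rho_lT_l^{-k}$ by definition of $S_l$, and by (6) $\rho_{l+1}T_{l+1}^{-k}=\rho_{l+1}\lambda_l^{-k}T_l^{-k}\le\frac18\rho_lT_l^{-k}$, so the series is at most $\frac87$ times its first term.

Hence every $x_n(\omega)$ with $n$ beyond the prefix $W^{(1)}_{v^{(1)}}\cdots W^{(j-1)}_{v^{(j-1)}}$ lies, mod $1$, within $\delta_j$ of $s_j$ plus the displacement of a prefix of $W_v^{(j)}$, for some $v\in S_j$.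

**Step 6: counting.** There are at most $|S_j|(2kR_jT_j+1)$ such centers. The initial prefix of $\omega$ contributes at most $1+\sum_{i<j}2kR_iT_i\le1+2kjR_jT_j$ further points, which we add to the centers. An arc of length $2\delta_j<1$ in $\mathbb T$ corresponds to at most two closed intervals of length at most $2\delta_j$ in $[-0.5,0.5]$ (two only if the arc contains $\frac12$ mod $1$). For $j$ large, so that $2\delta_j<1$, the resulting finite union of closed intervals contains all $x_n$, hence contains $E_\omega$. With $|S_j|\le(4R_j)^{k+1}$,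
$$N(E_\omega,2\delta_j)\le C_k\,j\,R_j^{k+2}\,T_j=T_j^{1+o(1)},\qquad\delta_j=8\rho_jT_j^{-k}=T_j^{-k+o(1)},$$
where $C_k$ depends only on $k$.

The $\delta_j$ decrease to $0$, so each small $r$ satisfies $2\delta_{j+1}\le r<2\delta_j$ for some $j$. Since $(j+1)^2/j^2\to1$, we have $T_{j+1}=T_j^{1+o(1)}$, and therefore
$$N(E_\omega,r)\le N(E_\omega,2\delta_{j+1})\le T_j^{1+o(1)},\qquad-\log r\ge-\log(2\delta_j)=(k-o(1))\log T_j .$$
Hence the upper box dimension of $E_\omega$ is at most $1/k$. By Theorem A the lower box dimension is at least $1/k$, so $\dim_BE_\omega$ exists and equals $1/k$. This proves Theorem B. $\blacksquare$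

For this $\omega$, Theorem A also gives $1/k\ge1/d(\omega)$, so $d(\omega)=k$: the path $P_n$ is unbounded in every direction of $\mathbb R^k$.
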